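# A separable countably compact abelian group with a non-separable closed subgroup, in ZFC

All spaces and topological groups are Hausdorff, and groups are written additively. We write $\mathbb Z(2)=\{0,1\}$, $\mathbb T=\mathbb R/\mathbb Z$ and $\mathfrak c=2^{\aleph_0}$. Everything takes place in ZFC.

## 1. Closed subgroups of separable groups: metrizable and compact cases

Recall three definitions. The density character of a space $X$ is $d(X)=\min\{|A|:A\text{ is dense in }X\}$, and $X$ is separable if $d(X)\le\aleph_0$. A space is countably compact if every countable open cover has a finite subcover.

Take a separable countably compact abelian group $G$ and a closed subgroup $H$. Must $H$ be separable? One would first guess yes: subgroups are rigid, closed subgroups more so, and countable compactness is close to compactness. Let us test the guess.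

**Metrizable groups.** If $G$ is separable and metrizable, it has a countable base. So does every subspace, and choosing a point from each nonempty member of a countable base gives a countable dense set. The guess holds for all subgroups, closed or not.

**The compact group $\mathbb Z(2)^{\mathfrak c}$.** This group is far from metrizable. We first see by hand that it is separable. The method will be used throughout.

A group is *Boolean* if $x+x=0$ for all $x$; such a group is a vector space over the field $\mathbb Z(2)$. Let $D$ be the countable Boolean group of finitely supported sequences in $\mathbb Z(2)^\omega$, with basis $e_0,e_1,\dots$, and let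
$$V=\mathrm{Hom}(D,\mathbb Z(2)).$$
An element $v\in V$ is the same thing as the arbitrary sequence $(v(e_n))_n$, so $|V|=2^{\aleph_0}=\mathfrak c$. A vector space over a finite field with an infinite basis $B$ has size $|B|$, so $\dim V=\mathfrak c$. For $d\in D$ let $\hat d:V\to\mathbb Z(2)$ be the evaluation $\hat d(v)=v(d)$.

**Lemma A.** If $Y\subseteq V$ is linearly independent, then $\{\hat d|_Y:d\in D\}$ is dense in $\mathbb Z(2)^Y$.

*Proof.* A basic open set in $\mathbb Z(2)^Y$ prescribes the values on a finite set $F\subseteq Y$. So we must show that for every finite $F\subseteq Y$ the linear map $D\to\mathbb Z(2)^F$, $d\mapsto (v(d))_{v\in F}$, is onto. If it is not, its image is a proper subspace, and some nonzero linear functional on $\mathbb Z(2)^F$ vanishes on it. Such a functional is the sum of the coordinates in some nonempty $F'\subseteq F$. Thus $\sum_{v\in F'}v(d)=0$ for all $d\in D$, that is, $\sum_{v\in F'}v=0$ in $V$. This contradicts independence. $\square$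

For example, let $v=(1,0,0,\dots)$ and $w=(1,1,1,\dots)$. On $Y=\{v,w\}$ the element $e_0$ gives $(1,1)$ and $e_1$ gives $(0,1)$, and these generate all of $\mathbb Z(2)^2$. On the dependent set $\{v,w,v+w\}$ the third value is always the sum of the first two, so the evaluations are not dense.

Taking for $Y$ a basis of $V$, we see that $\mathbb Z(2)^{\mathfrak c}$ is separable. Now let $N$ be a closed subgroup of $\mathbb Z(2)^{\mathfrak c}$. Every continuous character of $N$ extends to $\mathbb Z(2)^{\mathfrak c}$, so the dual $A$ of $N$ is a quotient of the direct sum $\mathbb Z(2)^{(\mathfrak c)}$. Hence $A$ is a $\mathbb Z(2)$-vector space with a basis $B$ of size at most $\mathfrak c$. By Pontryagin duality $N\cong\mathrm{Hom}(A,\mathbb Z(2))\cong\mathbb Z(2)^B$. Since $|B|\le\dim V$, Lemma A applied to an independent set of size $|B|$ shows that $N$ is separable. The guess survives again. (Proposition 4 in Section 8 proves it for all compact abelian groups.)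

**Non-closed subgroups.** For a set $X$ let
$$\Sigma(X)=\{y\in\mathbb Z(2)^X:\ |\{x\in X: y(x)\ne0\}|\le\aleph_0\}.$$
This is a subgroup, and it is dense in $\mathbb Z(2)^X$, since any finite pattern of values is attained by a finitely supported element. If $X$ is uncountable, $\Sigma(X)$ is not separable. Indeed, if $A\subseteq\Sigma(X)$ is countable, the union of the supports of its members is countable, so some $x\in X$ lies outside it. All members of $A$ vanish at $x$, and the element supported at $\{x\}$ is not in $\overline A$. So the separable compact group $\mathbb Z(2)^{\mathfrak c}$ has a non-separable subgroup, but one that is dense and proper, so not closed.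

Under the Continuum Hypothesis the guess is known to be false: there is a separable countably compact abelian group with a non-separable closed subgroup. Arkady Leiderman, Sidney A. Morris and Mikhail G. Tkachenko, "Density character of subgroups of topological groups" (arXiv:1501.02877, 2015), is the source of the question treated here: does such an example exist in ZFC alone? We shall prove that it does. The non-separable closed subgroup will be $\Sigma(X)$ with $|X|=\mathfrak c$, and the task is to place it as a closed subgroup inside a separable countably compact group.

## 2. A countable dense group plus $\Sigma(X)$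

If we drop countable compactness, an example is easy to build. Let $\varphi_i\in V$ be the $i$-th coordinate functional, $\varphi_i(e_n)=1$ if $n=i$ and $0$ otherwise. The set $\Phi_0=\{\varphi_i:i<\omega\}$ is linearly independent. Extend it to a basis $\Phi_0\cup X_0$ of $V$ with $\Phi_0\cap X_0=\emptyset$; then $|X_0|=\mathfrak c$. Put
$$G_0=\{(\hat d|_{\Phi_0},\ \hat d|_{X_0}+\sigma):\ d\in D,\ \sigma\in\Sigma(X_0)\}\subseteq \mathbb Z(2)^{\Phi_0}\times\mathbb Z(2)^{X_0},\qquad H_0=\{0\}\times\Sigma(X_0).$$

* $G_0$ is separable: it contains the elements $\hat d|_{\Phi_0\cup X_0}$, which form a countable set, dense in the whole product by Lemma A.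
* $H_0$ is closed in $G_0$: an element of $G_0$ in the closed set $\{0\}\times\mathbb Z(2)^{X_0}$ has $\hat d|_{\Phi_0}=0$, so all coordinates of $d$ vanish and $d=0$. The element is then $(0,\sigma)\in H_0$.
* $H_0\cong\Sigma(X_0)$ is not separable.

The coordinates are divided between two tasks: the subgroup lives on $X_0$, and $\Phi_0$ tests whether the dense part is trivial.

This group is not countably compact. Its projection to $\mathbb Z(2)^{\Phi_0}=\mathbb Z(2)^\omega$ is $D$, the finitely supported sequences. A continuous image of a countably compact space is countably compact. In such a space every sequence has a cluster point (Lemma B(ii) below). But $e_0+\dots+e_n$ converges in $\mathbb Z(2)^\omega$ to the constant sequence $1\notin D$, so it has no cluster point in $D$. We have to add limits to the dense part. To do so without losing control of its size, we use limits along ultrafilters.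

## 3. Limits along ultrafilters

**Definition.** Let $p$ be a free ultrafilter on $\omega$. A point $x\in X$ is a *$p$-limit* of a sequence $(x_n)$ in $X$ if $\{n:x_n\in U\}\in p$ for every neighborhood $U$ of $x$. The space $X$ is *$p$-compact* if every sequence in $X$ has a $p$-limit in $X$.

For example, the sequence $0,1,0,1,\dots$ in $\mathbb Z(2)$ has $p$-limit $0$ if the set of even numbers is in $p$, and $1$ otherwise. A convergent sequence has its limit as $p$-limit, because a free ultrafilter contains all cofinite sets. All members of $p$ are infinite.

We need the following basic facts.

1. *Uniqueness.* If $x\ne x'$ were both $p$-limits, disjoint neighborhoods would give two disjoint sets in $p$, which is impossible.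
2. *Existence in compact spaces.* If no point of a compact $X$ is a $p$-limit of $(x_n)$, each $x$ has an open neighborhood $U_x$ with $\{n:x_n\notin U_x\}\in p$. Finitely many $U_x$ cover $X$, so finitely many members of $p$ have empty intersection, which is impossible.
3. *Continuous maps preserve $p$-limits.* If $f$ is continuous at $x=p\text{-}\lim x_n$ and $W$ is a neighborhood of $f(x)$, then $\{n:f(x_n)\in W\}=\{n:x_n\in f^{-1}(W)\}\in p$.
4. *Products.* In a product, $p$-limits are computed coordinatewise: projections are continuous, and a basic neighborhood is a finite intersection of conditions on single coordinates. So products of $p$-compact spaces are $p$-compact.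
5. *Sums.* In a topological group, $p\text{-}\lim(x_n+y_n)=p\text{-}\lim x_n+p\text{-}\lim y_n$ whenever the right-hand limits exist, by 4 and 3 applied to addition.
6. *Closed sets.* If $C\subseteq X$ is closed and $x_n\in C$, then a $p$-limit $x$ lies in $C$; otherwise the neighborhood $X\setminus C$ of $x$ contains no $x_n$. So closed subspaces of $p$-compact spaces are $p$-compact.

*Example.* The group $\Sigma(X)$ is $p$-compact for every $p$. Given $\sigma_n\in\Sigma(X)$, let $\sigma=p\text{-}\lim\sigma_n$ in the compact group $\mathbb Z(2)^X$. Off the union of the countably many countable supports all $\sigma_n$ vanish, so $\sigma$ vanishes there too, and $\sigma\in\Sigma(X)$. If $X$ is uncountable, $\Sigma(X)$ is a proper dense subset of $\mathbb Z(2)^X$, so it is not compact.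

**Lemma B.** (i) If for every sequence in $X$ there is a free ultrafilter $p$, which may depend on the sequence, such that the sequence has a $p$-limit in $X$, then $X$ is countably compact. (ii) If $X$ is countably compact and $t=(t_n)$ is a sequence in $X$, then some $x\in X$ is a cluster point of $t$ (each neighborhood of $x$ contains $t_n$ for infinitely many $n$), and $x=p\text{-}\lim t_n$ for some free ultrafilter $p$.

*Proof.* (i) Suppose $\{U_n:n<\omega\}$ is an open cover without a finite subcover. Pick $x_n\notin U_0\cup\dots\cup U_n$, and let $x=p\text{-}\lim x_n$ for a suitable $p$. Say $x\in U_k$. Then $\{n:x_n\in U_k\}\in p$ is infinite, contradicting $x_n\notin U_k$ for $n\ge k$.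

(ii) Let $W_k=X\setminus\overline{\{t_n:n\ge k\}}$. These open sets increase with $k$. If $t$ had no cluster point, each $x$ would have a neighborhood that contains $t_n$ for only finitely many $n$, so $x\in W_k$ for some $k$, and the $W_k$ would cover $X$. By countable compactness $X=W_k$ for some $k$, but $t_k\notin W_k$. So there is a cluster point $x$. The sets $\{n:t_n\in U\}$, for $U$ a neighborhood of $x$, are infinite, and the intersection of finitely many of them is again of this form. Hence together with the cofinite sets they have the finite intersection property. Any ultrafilter $p$ containing all of them is free and satisfies $x=p\text{-}\lim t_n$. $\square$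

The next lemma says that closing up under $p$-limits is cheap.

**Lemma C.** Let $K$ be a compact group, $A\subseteq K$ with $|A|\le\mathfrak c$, and $P$ a set of at most $\mathfrak c$ free ultrafilters on $\omega$. There is a subgroup $L\supseteq A$ of $K$ with $|L|\le\mathfrak c$ that is closed under $p$-limits of sequences for all $p\in P$ and is contained in every closed subgroup of $K$ containing $A$.

*Proof.* Let $L_0$ be the subgroup generated by $A$. Let $L_{\alpha+1}$ be the subgroup generated by $L_\alpha$ and all $p\text{-}\lim s$ with $s\in L_\alpha^\omega$, $p\in P$; these limits exist since $K$ is compact. Take unions at limit stages, and let $L=L_{\omega_1}$.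

Size: if $|L_\alpha|\le\mathfrak c$, there are at most $\mathfrak c^{\omega}\cdot\mathfrak c=\mathfrak c$ pairs $(s,p)$, since $\mathfrak c^\omega=2^{\omega\cdot\omega}=\mathfrak c$. So $|L_{\alpha+1}|\le\mathfrak c$. Unions of at most $\aleph_1\le\mathfrak c$ sets of size at most $\mathfrak c$ have size at most $\mathfrak c$. Hence $|L|\le\mathfrak c$.

Closure: each term of a sequence $s$ in $L$ lies in some $L_\alpha$ with $\alpha<\omega_1$. The supremum of countably many countable ordinals is countable, so the whole sequence lies in one $L_\alpha$, and $p\text{-}\lim s\in L_{\alpha+1}\subseteq L$.

Last claim: if $C\supseteq A$ is a closed subgroup, then $L_\alpha\subseteq C$ for all $\alpha$ by induction, using fact 6 at successor steps. $\square$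

## 4. Limits that vanish on coordinates fixed in advance

Let us repair $G_0$ in the obvious way. Fix $p$, view the evaluations $\hat d$ in the compact group $\mathbb Z(2)^V$, let $L$ be the group given by Lemma C for $A=\{\hat d:d\in D\}$ and $P=\{p\}$, and replace $D$ by $L$:
$$G_1=\{(g|_{\Phi_0},\ g|_{X_0}+\sigma):\ g\in L,\ \sigma\in\Sigma(X_0)\}.$$
This group is still separable, and it is $p$-compact because both $L$ and $\Sigma(X_0)$ are closed under $p$-limits. What breaks is the closedness of $H_0$. The argument needs "$g|_{\Phi_0}=0$ implies $g=0$". But consider
$$g=p\text{-}\lim\hat e_n\in L,\qquad g(v)=p\text{-}\lim v(e_n).$$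
For each $i$ we have $\varphi_i(e_n)=0$ for $n\neq i$, so $g(\varphi_i)=0$, while $g(1,1,1,\dots)=1$. So $g\ne0$ vanishes on $\Phi_0$.

This can really destroy closedness. Note that $g$ is a homomorphism on $V$, as a $p$-limit of homomorphisms. Since $g\ne0$ vanishes on $\Phi_0$, some $x_0\in X_0$ has $g(x_0)=1$. Replace each $x\in X_0$ with $g(x)=0$ by $x+x_0$. Then $\Phi_0\cup X_0$ is still a basis of $V$, and now $g$ is constantly $1$ on $X_0$. With this choice $(0,g|_{X_0})$ belongs to $G_1$. It lies in $\{0\}\times\mathbb Z(2)^{X_0}$, the closure of $H_0$ in the product, but it does not lie in $H_0$ because $g|_{X_0}$ has uncountable support. So $H_0$ is not closed in $G_1$.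

The fault lies in the order of the choices: $\Phi_0$ was fixed before we knew which limits it would have to detect. The remedy is to reverse the order. First form $L$ inside $\mathbb Z(2)^V$, where every element of $V$ is a potential coordinate. Lemma C gives $|L|\le\mathfrak c$. Only then choose $\Phi\subseteq V$, with one coordinate $\varphi$ for each $g\in L\setminus\{0\}$ such that $g(\varphi)=1$, and at the same time choose $X$, keeping $\Phi\cup X$ independent so that Lemma A still gives density. Restricting to $\Phi\cup X$ does no harm, because $p$-limits are computed coordinatewise. There is room for the choice because each $g$ is a homomorphism: a nonzero $g$ equals $1$ on a set of size $\mathfrak c$.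

The bound $|L|\le\mathfrak c$ matters. If $L$ were all of $\mathrm{Hom}(V,\mathbb Z(2))$, then $\Phi$ would have to span $V$, since otherwise some nonzero functional vanishes on $\Phi$. Then no element could be left for $X$.

## 5. A $p$-compact separable Boolean group with $\Sigma(X)$ closed in it

**Theorem 1 (ZFC).** Let $P$ be a nonempty set of at most $\mathfrak c$ free ultrafilters on $\omega$ (for example, a single one). There is a Boolean topological group $G$ such that

* $G$ is separable;
* $G$ is $p$-compact for each $p\in P$, so $G$ and all its powers are countably compact;
* for every cardinal $\kappa$ with $\aleph_1\le\kappa\le\mathfrak c$, $G$ has a closed subgroup of density character exactly $\kappa$. In particular it has closed non-separable subgroups.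

*Proof.* Let $D$, $V$ and $\hat d$ be as in Section 1.

**Step 1: the limits.** This step produces the part of $G$ that will carry density, already closed under all the required limits. Let $K=\mathbb Z(2)^V$, a compact group, and let $\hat D=\{\hat d:d\in D\}\subseteq K$. Lemma C gives a subgroup $L\supseteq\hat D$ of $K$ with $|L|\le\mathfrak c$, closed under $p$-limits for all $p\in P$. The set $\mathrm{Hom}(V,\mathbb Z(2))$ is a subgroup of $K$. It is closed, being defined by the conditions $g(v+w)=g(v)+g(w)$, each involving three coordinates. It contains $\hat D$. So by the last part of Lemma C every $g\in L$ is a homomorphism $V\to\mathbb Z(2)$.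

**Step 2: the coordinates.** This step chooses the coordinates after the limits. We construct distinct elements $\varphi_\alpha,x_\alpha$ $(\alpha<\mathfrak c)$ of $V$ such that $\Phi=\{\varphi_\alpha:\alpha<\mathfrak c\}$ and $X=\{x_\alpha:\alpha<\mathfrak c\}$ satisfy

$$\Phi\cap X=\emptyset\ \text{ and }\ \Phi\cup X\ \text{ is linearly independent over }\mathbb Z(2); \tag{1}$$
$$\text{for every } g\in L\setminus\{0\}\ \text{ there is }\varphi\in\Phi\ \text{ with } g(\varphi)\ne0. \tag{2}$$

The set $L\setminus\{0\}$ is nonempty: if $d\neq0$, some $v\in V$ has $v(d)=1$, so $\hat d\ne0$. Enumerate it as $\{g_\alpha:\alpha<\mathfrak c\}$, possibly with repetitions. At stage $\alpha$ let $S_\alpha$ be the span of $\{\varphi_\beta,x_\beta:\beta<\alpha\}$. It is finite or of size at most $|\alpha|\cdot\aleph_0$, so $|S_\alpha|<\mathfrak c$. The set $\{v\in V:g_\alpha(v)=1\}$ is a coset of the index-two subgroup $\ker g_\alpha$ of $V$, so it has size $\mathfrak c$. Choose $\varphi_\alpha$ in this set and outside $S_\alpha$. The span of $S_\alpha\cup\{\varphi_\alpha\}$ also has size less than $\mathfrak c$; choose $x_\alpha\in V$ outside it.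

Each element chosen lies outside the span of all earlier ones. So all are distinct and together they are independent: in a vanishing nonempty sum, the last-chosen element would be in the span of the earlier ones. This is (1). And $g_\alpha(\varphi_\alpha)=1$ gives (2).

**Step 3: definition of $G$.** This step writes down the group. Let $\Sigma=\Sigma(X)$ and
$$H=\{0\}\times\Sigma,\qquad G=\{(g|_\Phi,\ g|_X+\sigma):\ g\in L,\ \sigma\in\Sigma\},$$
both inside $\mathbb Z(2)^\Phi\times\mathbb Z(2)^X$, with the subspace topology. Since $L$ and $\Sigma$ are groups, $G$ is a Boolean topological group. Taking $g=0$ shows $H\subseteq G$.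

**Step 4: compactness.** This step shows that $G$ is $p$-compact for each $p\in P$. Take a sequence $(g_n|_\Phi,\ g_n|_X+\sigma_n)$ in $G$. Let $g=p\text{-}\lim g_n$ in $K$; then $g\in L$ by Step 1. Let $\sigma=p\text{-}\lim\sigma_n$ in $\mathbb Z(2)^X$; then $\sigma\in\Sigma$ by the example in Section 3. As $p$-limits are coordinatewise and respect sums, the sequence has the $p$-limit $(g|_\Phi,\ g|_X+\sigma)\in G$. So $G$ is $p$-compact. All powers of $G$ are $p$-compact by fact 4, and since $P\neq\emptyset$, Lemma B(i) shows that $G$ and all its powers are countably compact.

**Step 5: separability.** This step finds a countable dense set. The set $E=\{\hat d|_{\Phi\cup X}:d\in D\}$ is countable and contained in $G$ (take $g=\hat d$, $\sigma=0$). By (1) and Lemma A it is dense in $\mathbb Z(2)^{\Phi\cup X}$, hence in $G$.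

**Step 6: $H$ is closed in $G$.** This step uses the detecting coordinates. The set $\{0\}\times\mathbb Z(2)^X$ is closed in the product, so it is enough to show
$$G\cap(\{0\}\times\mathbb Z(2)^X)=H. \tag{3}$$
The inclusion $\supseteq$ is clear. If $(g|_\Phi,\ g|_X+\sigma)$ is in the left-hand side, then $g|_\Phi=0$. By (2), $g=0$, and the element is $(0,\sigma)\in H$.

**Step 7: densities.** This step computes the density of suitable closed subgroups. Let $\aleph_1\le\kappa\le\mathfrak c$, fix $Y\subseteq X$ with $|Y|=\kappa$, and put
$$H_Y=\{(0,\sigma):\sigma\in\Sigma,\ \sigma|_{X\setminus Y}=0\}.$$
This is a subgroup of $H$, closed in $H$ because it is cut out by the vanishing of coordinates; by Step 6 it is closed in $G$.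

Upper bound: the finitely supported elements of $H_Y$ correspond to the finite subsets of $Y$, so there are $\kappa$ of them. They are dense: given $(0,\sigma)\in H_Y$ and a finite $F\subseteq X$, the element that equals $\sigma$ on $F\cap Y$ and $0$ elsewhere agrees with $\sigma$ on $F$.

Lower bound: let $A\subseteq H_Y$ with $|A|<\kappa$. The union of the supports of the members of $A$ has size at most $|A|\cdot\aleph_0<\kappa$, since $\kappa\ge\aleph_1$. So there is $x\in Y$ at which all members of $A$ vanish. The element of $H_Y$ supported at $\{x\}$ is not in $\overline A$, so $A$ is not dense.

Hence $d(H_Y)=\kappa$. For $Y=X$ we get $d(H)=\mathfrak c$. $\blacksquare$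

Thus the question has the answer yes, in ZFC. The recursion in Step 2 uses only that fewer than $\mathfrak c$ elements span fewer than $\mathfrak c$ elements, which needs no hypothesis on the size of $\mathfrak c$.

## 6. Closed embeddings of prescribed groups, with $\mathbb T$ in place of $\mathbb Z(2)$

The proof used little about $\Sigma$: it sits in a power of $\mathbb Z(2)$ with $\mathfrak c$ coordinates, and it has $p$-limits for the ultrafilters under which $L$ is closed. We now replace $\Sigma$ by a general abelian group $H$ and $\mathbb Z(2)$ by $\mathbb T$. The weight $w(H)$ is the least size of a base of $H$.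

**Theorem 2 (ZFC).** Let $H$ be an abelian topological group with $w(H)\le\mathfrak c$, and let $P$ be a set of at most $\mathfrak c$ free ultrafilters on $\omega$ such that every sequence in $H$ has a $p$-limit in $H$ for some $p\in P$. Then $H$ is topologically isomorphic to a closed subgroup of a separable countably compact abelian group $G$, which may be taken to be a dense subgroup of $\mathbb T^{\mathfrak c}$. If $p\in P$ and $H$ is $p$-compact, then $G$ is $p$-compact.

*Proof.*

**Step (a): $H$ embeds topologically in $\mathbb T^I$ whenever $|I|=\mathfrak c$.** This step gives $H$ coordinates. A topological group is precompact if for every neighborhood $U$ of $0$ finitely many translates of $U$ cover it. We use two textbook facts: the completion of a precompact abelian group is a compact abelian group, and the continuous characters of a compact abelian group separate its points.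

By Lemma B(i), $H$ is countably compact. Suppose $H$ is not precompact. Then for some neighborhood $U$ of $0$ no finitely many translates of $U$ cover $H$, so we may choose inductively $x_n\notin\bigcup_{m<n}(x_m+U)$. Thus $x_n-x_m\notin U$ for $m<n$. By Lemma B(ii) the sequence has a cluster point $x$. Let $W$ be a neighborhood of $0$ with $W-W\subseteq U$. There are $m<n$ with $x_m,x_n\in x+W$, so $x_n-x_m\in W-W\subseteq U$, a contradiction. Hence $H$ is precompact, and its completion $N$ is compact abelian.

The map from $N$ into the power of $\mathbb T$ indexed by all its characters is continuous and injective. Since $N$ is compact, it is a topological embedding. Therefore the topology of $H$ is the initial topology given by the restrictions to $H$ of the characters of $N$. Take a local base at $0$ in $H$ of size at most $\mathfrak c$. For each member $U$ choose finitely many of these characters and $\varepsilon>0$ such that every $h\in H$ sent within $\varepsilon$ of $0$ by all of them lies in $U$. In total at most $\mathfrak c$ characters are chosen. Index them by $I$, with repetitions (and with the zero character added if none was chosen). The resulting map $H\to\mathbb T^I$ is a continuous homomorphism. It is injective: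 an $h$ killed by all chosen characters lies in every basic $U$, so $h=0$ as $H$ is Hausdorff. By the choice of the characters, each basic $U$ contains the preimage of a neighborhood of $0$, so the map is a topological embedding.

**Step (b): the limits.** This step is the analogue of Step 1 above. Let $D=\mathbb Z^{(\omega)}$, the free abelian group of countable rank, and $V=\mathrm{Hom}(D,\mathbb T)$. As an abstract group $V\cong\mathbb T^\omega$, so $|V|=\mathfrak c$. For $d\in D$ let $\hat d\in\mathbb T^V$, $\hat d(v)=v(d)$. The homomorphisms $V\to\mathbb T$ form a closed subgroup of the compact group $\mathbb T^V$ that contains all $\hat d$. So Lemma C gives a subgroup $L\subseteq\mathrm{Hom}(V,\mathbb T)$ that contains all $\hat d$, has size at most $\mathfrak c$, and is closed under $p$-limits for all $p\in P$.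

**Step (c): the coordinates.** This step is the analogue of Step 2. Call $Y\subseteq V$ *free* if it freely generates a free abelian subgroup: a relation $\sum n_yy=0$ with integers $n_y$, finitely many nonzero, forces all $n_y=0$. (In $\mathbb T$, the class of $\sqrt2$ forms a free set. The classes of $\sqrt2$ and $2\sqrt2$ together do not, and neither does the class of $\frac12$.) We look for disjoint $\Phi,X\subseteq V$ of size $\mathfrak c$ such that

$$\Phi\cup X\ \text{ is free, and for each } g\in L\setminus\{0\}\ \text{ there is }\varphi\in\Phi\text{ with }g(\varphi)\ne0. \tag{4}$$

For a subgroup $S\le V$ let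
$$S_*=\{v\in V:\ nv\in S\ \text{for some } n\ge1\}.$$
This is a subgroup: if $nv\in S$ and $mw\in S$, then $nm(v-w)\in S$. It plays the role of the span: *if $Y\subseteq S$ is free and $v\notin S_*$, then $Y\cup\{v\}$ is free.* Indeed, in a relation $nv+\sum n_yy=0$ with $n\ne0$ we would get $|n|v\in S$, contrary to $v\notin S_*$. So $n=0$, and then all $n_y=0$.

Counting elements of $S_*$, as we did with spans, does not work. Already for $S=\{0\}$ the group $S_*$ is the torsion subgroup $tV$ of $V$, which contains a copy of $\{0,\frac12\}^\omega$ and so has size $\mathfrak c$. The cure is to count modulo torsion.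

*Claim.* If $|S|<\mathfrak c$, then $S_*\ne V$, and every $g\in L\setminus\{0\}$ is nonzero at some $v\in V\setminus S_*$.

The first coordinate $\mathbb T^\omega\to\mathbb T$ sends $tV$ into $t\mathbb T$ and so induces a surjection $V/tV\to\mathbb T/t\mathbb T$. As $t\mathbb T=\mathbb Q/\mathbb Z$ is countable, $|\mathbb T/t\mathbb T|=\mathfrak c$. Hence $|V/tV|\ge\mathfrak c$. On the other hand $tV\subseteq S_*$. For $v\in S_*$ with $nv=s\in S$, the coset $v+tV$ is determined by $(n,s)$: if also $nv'=s$, then $n(v-v')=0$, so $v-v'\in tV$. Therefore $|S_*/tV|\le\aleph_0\cdot|S|<\mathfrak c$, and $S_*\ne V$.

Now fix $v\notin S_*$. For each $s\in S_*$ we have $s=(s+v)-v$ with $s+v$ and $v$ both outside the subgroup $S_*$. So $V\setminus S_*$ generates $V$, and a homomorphism that vanishes on $V\setminus S_*$ is zero. This proves the claim.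

For the recursion, note $L\setminus\{0\}\ne\emptyset$: for a free generator $d$ of $D$, some $v\in V$ has $v(d)\neq0$. Enumerate $L\setminus\{0\}=\{g_\alpha:\alpha<\mathfrak c\}$ with possible repetitions. At stage $\alpha$ let $S_\alpha$ be the subgroup generated by the elements chosen before. It has size at most $|\alpha|\cdot\aleph_0$ for infinite $\alpha$ and is countable for finite $\alpha$, so $|S_\alpha|<\mathfrak c$. By the claim choose $\varphi_\alpha\notin(S_\alpha)_*$ with $g_\alpha(\varphi_\alpha)\ne0$. Then, by the claim for $S_\alpha+\langle\varphi_\alpha\rangle$, choose $x_\alpha\notin(S_\alpha+\langle\varphi_\alpha\rangle)_*$. By induction the set of elements chosen so far is free at every stage; unions of chains of free sets are free, because a relation involves only finitely many elements. Each new element lies outside $S_*\supseteq S$, so all are distinct. Then $\Phi=\{\varphi_\alpha:\alpha<\mathfrak c\}$ and $X=\{x_\alpha:\alpha<\mathfrak c\}$ satisfy (4).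

**Step (d): the group.** This step assembles and checks $G$. By (a), regard $H\subseteq\mathbb T^X$, and let
$$G=\{(g|_\Phi,\ g|_X+h):\ g\in L,\ h\in H\}\subseteq\mathbb T^\Phi\times\mathbb T^X,$$
an abelian topological group that contains $\{0\}\times H$.

*Countable compactness.* Given a sequence $(g_n|_\Phi,\ g_n|_X+h_n)$ in $G$, choose $p\in P$ such that $h=p\text{-}\lim h_n$ exists in $H$. Since $L$ is closed under $p$-limits for every $p\in P$, the limit $g=p\text{-}\lim g_n$ is in $L$. So the sequence has the $p$-limit $(g|_\Phi,\ g|_X+h)\in G$. By Lemma B(i), $G$ is countably compact. If $p\in P$ and $H$ is $p$-compact, this same $p$ serves for every sequence, so $G$ is $p$-compact.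

*Separability.* The countable set $\{\hat d|_{\Phi\cup X}:d\in D\}$ is contained in $G$. We show that it is dense in $\mathbb T^{\Phi\cup X}$. Otherwise, for some finite $F\subseteq\Phi\cup X$, the image of $D$ under $d\mapsto(v(d))_{v\in F}$ is not dense in $\mathbb T^F$. Its closure is a proper closed subgroup, so by Pontryagin duality a nontrivial character of $\mathbb T^F$ vanishes on it. Characters of $\mathbb T^F$ have the form $(t_v)\mapsto\sum n_vt_v$ with integers $n_v$. So there are $n_v$, not all $0$, with $\sum_{v\in F}n_vv(d)=0$ for all $d\in D$, that is, $\sum_{v\in F}n_vv=0$ in $V$. This contradicts freeness. So $G$ is separable and dense in $\mathbb T^{\Phi\cup X}\cong\mathbb T^{\mathfrak c}$.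

*Closedness.* If $(g|_\Phi,\ g|_X+h)$ lies in the closed set $\{0\}\times\mathbb T^X$, then $g|_\Phi=0$, so $g=0$ by (4), and the element is $(0,h)$. Hence $G\cap(\{0\}\times\mathbb T^X)=\{0\}\times H$, and this copy of $H$ is closed in $G$. $\blacksquare$

## 7. Weight at most $\mathfrak c$ as the exact condition

A space is *$\omega$-bounded* if its countable subsets have compact closure. For example, $\Sigma(X)$ is $\omega$-bounded: a countable subset has all its supports in one countable set $C$, so it lies in the compact set of those $y\in\mathbb Z(2)^X$ that vanish off $C$, and this set is contained in $\Sigma(X)$.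

**Corollary 3 (ZFC).** Let $H$ be an abelian topological group.

1. For a fixed free ultrafilter $p$: $H$ is topologically isomorphic to a closed subgroup of a separable $p$-compact abelian group if and only if $H$ is $p$-compact and $w(H)\le\mathfrak c$.
2. If $|H|\le\mathfrak c$: $H$ is topologically isomorphic to a closed subgroup of a separable countably compact abelian group if and only if $H$ is countably compact and $w(H)\le\mathfrak c$.
3. Every $\omega$-bounded abelian group of weight at most $\mathfrak c$ is topologically isomorphic to a closed subgroup of a separable countably compact abelian group.

*Proof.* **Necessity in 1 and 2.** This part bounds the weight. Both $p$-compactness and countable compactness pass to closed subspaces. Let $G$ be a separable topological group and $Q\subseteq G$ countable and dense. Topological groups are regular, so if $x\in O$ with $O$ open, there is an open $U$ with $x\in U\subseteq\overline U\subseteq O$, and then $x\in\operatorname{int}\overline U\subseteq O$. Hence the sets $\operatorname{int}\overline U$, with $U$ open, form a base. Since $Q$ is dense and $U$ is open, $\overline U=\overline{U\cap Q}$, so $\operatorname{int}\overline U$ is determined by the subset $U\cap Q$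 of $Q$. Therefore every subgroup $H$ of $G$ satisfies
$$w(H)\le w(G)\le2^{\aleph_0}=\mathfrak c. \tag{5}$$

**Sufficiency in 1, and statement 3.** This part applies Theorem 2 with a single ultrafilter. For 1 take $P=\{p\}$; the group $G$ is then $p$-compact. For 3, a sequence in an $\omega$-bounded space lies in a compact subset, so it has a $p$-limit for every $p$. Take $P=\{p\}$ for any free $p$.

**Sufficiency in 2.** This part produces a suitable $P$. Since $|H|\le\mathfrak c$, the group $H$ has at most $\mathfrak c^\omega=\mathfrak c$ sequences. By Lemma B(ii), for each sequence $t$ there is a free ultrafilter $p_t$ such that $t$ has a $p_t$-limit in $H$. Apply Theorem 2 with $P=\{p_t:t\in H^\omega\}$. $\blacksquare$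

The proof of 2 needs $|H|\le\mathfrak c$ to keep $P$ small. We do not decide here whether every countably compact abelian $H$ with $w(H)\le\mathfrak c$ and $|H|>\mathfrak c$ embeds as a closed subgroup of a separable countably compact abelian group when no set $P$ as in Theorem 2 exists for $H$.

## 8. The bound $\mathfrak c$, and the $\omega$-bounded case

We return to the guess of Section 1 and ask how far it was from the truth.

**Proposition 4 (sharpness).**

1. If $H$ is a subgroup of a separable topological group, then $d(H)\le\mathfrak c$. So the value $d(H)=\mathfrak c$ in Theorem 1 is the largest possible, and every infinite cardinal that can be the density of such a subgroup is realized.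
2. In Theorem 1, "$p$-compact for all $p$ in a set of size $\le\mathfrak c$" cannot be strengthened to "$\omega$-bounded": every closed subgroup of a separable $\omega$-bounded abelian group is separable.

*Proof.* **Part 1.** Choosing a point from each nonempty member of a base gives $d(H)\le w(H)$, and $w(H)\le\mathfrak c$ by (5). The cardinals $\kappa$ with $\aleph_1\le\kappa\le\mathfrak c$ are realized in Theorem 1. For $\aleph_0$, take the elements of $H$ in Theorem 1 supported in a fixed countably infinite subset of $X$. They form a closed subgroup that is a copy of $\mathbb Z(2)^\omega$. It is separable, and its density is infinite because an infinite Hausdorff space has no finite dense subset.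

**Part 2, reduction to a small dual.** This step replaces the group by a discrete group of size at most $\mathfrak c$. A separable $\omega$-bounded group is the closure of a countable set, so it is compact. A closed subgroup $N$ of it is compact abelian, with $w(N)\le\mathfrak c$ by (5). By step (a) of Theorem 2 (applicable because a compact group is $p$-compact for any free $p$), $N$ embeds in $\mathbb T^I$ with $|I|=\mathfrak c$, and the image is closed by compactness. Every character of $N$ extends to a character of $\mathbb T^I$, so the discrete dual $A$ of $N$ is a quotient of $\mathbb Z^{(I)}$, and $|A|\le\mathfrak c$.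

**Part 2, embedding $A$ in $\mathbb T^\omega$.** This step supplies the coordinates, as independent sets did in Lemma A. Let $D=\mathbb Z^{(\omega)}$ and $V=\mathrm{Hom}(D,\mathbb T)\cong\mathbb T^\omega$ as an abstract divisible group. By the structure theorem for divisible groups, $V$ is a direct sum of copies of $\mathbb Q$, their number being the torsion-free rank of $V$, and, for each prime $q$, of $\dim V[q]$ copies of $\mathbb Z(q^\infty)$, where $V[q]=\{v:qv=0\}$. The torsion-free rank is $\mathfrak c$: step (c) of Theorem 2 (with, say, $P$ a singleton) gives a free subset of size $\mathfrak c$, and $|V|=\mathfrak c$. For each $q$ we have $V[q]\cong\mathbb Z(q)^\omega$. It has size $\mathfrak c$ over a finite field, so its dimension is $\mathfrak c$. The divisible hull of $A$ has size at most $\max(|A|,\aleph_0)\le\mathfrak c$, so it is a direct sum of at most $\mathfrak c$ copies of $\mathbb Q$ and, for each $q$, at most $\mathfrak c$ copies of $\mathbb Z(q^\infty)$. Hence it embeds in $V$. Restricting to $A$, we get an injective homomorphism $A\to V$, $a\mapsto v_a$.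

**Part 2, the dense set.** This step turns the embedding into a countable dense subgroup of $N$. By Pontryagin duality $N=\mathrm{Hom}(A,\mathbb T)$. For $d\in D$ define $e(d)\in N$ by $e(d)(a)=v_a(d)$; this is a homomorphism in $a$, and $e$ is a homomorphism in $d$. So $e(D)$ is a countable subgroup of $N$. If it were not dense, a nontrivial character of $N$ would vanish on it. By duality, that character is evaluation at some $a\in A$ with $a\ne0$. Then $v_a(d)=0$ for all $d\in D$, so $v_a=0$, and $a=0$ by injectivity, a contradiction. So $N$ is separable. $\blacksquare$
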